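\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Critical fixed points of centered maximal functions\\ characterize ellipsoids}


\begin{abstract}
Let $d\ge 3$, and let $M$ be the centered maximal function whose averages are taken over the dilates of a centrally symmetric convex body $K\subset\mathbb R^d$. If $M$ has nonzero fixed points in $L^p$ for every $p>\frac d{d-2}$, then $K$ is an ellipsoid. The proof extracts from these fixed points the single function $|x|^{2-d}$, which must then satisfy the averaging inequality for $K$ in its isotropic position. That is a one-sided inequality between the Newtonian potential of $K$ and that of a point mass, and it forces $K$ to be a ball. The same argument characterizes, by this inequality, all bounded measurable shapes with the fixed point property, and it gives a uniform gap above $\frac d{d-2}$ for bodies that stay away from ellipsoids.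
\end{abstract}

\section{The question and the results}

Let $d\ge3$ and let $K\subset\mathbb R^d$ be a centrally symmetric convex body, that is, a compact convex set with nonempty interior and $K=-K$. For a locally integrable function $f$ put
\[
Mf(x)=\sup_{\lambda>0}\frac1{|x+\lambda K|}\int_{x+\lambda K}f .
\]
A \emph{fixed point} of $M$ is a nonzero $f$ with $Mf=f$ almost everywhere. We ask which integrability a fixed point can have. Throughout, $1\le p<\infty$. Let $q_0(K)$ be the infimum of the exponents $p$ for which $M$ has a fixed point in $L^p(\mathbb R^d)$, with $\inf\emptyset=\infty$.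

Letting $\lambda\to0$ shows that $Mf\ge f$ a.e. always holds. Hence a fixed point is a function that is never exceeded by its averages, at any scale. When $K$ is a ball, this is the mean value inequality: up to null sets, the fixed points in $L^p$ are the nonzero nonnegative superharmonic functions in $L^p$. Such a function cannot decay faster than $|x|^{2-d}$ at infinity, and $|x|^{2-d}$ is $p$-integrable at infinity exactly when $p>\frac d{d-2}$. So $q_0=\frac d{d-2}$ for the ball.

For other bodies, note first that a linear change of variables carries fixed points for $K$ to fixed points for its linear images (Section~\ref{sec:supermean}). We may therefore normalize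
\begin{equation}\label{eq:normalization}
\int_Kx_ix_j\,dx=\delta_{ij}.
\end{equation}
Then, to leading order as $\lambda\to0$, the averages of $f$ again test the sign of $\Delta f$, so $\frac d{d-2}$ is still a lower bound for $q_0(K)$. But a fixed point must satisfy the averaging inequality at every scale $\lambda>0$, and at a fixed scale the averages see the shape of $K$. They may exclude the fastest decaying superharmonic functions, and $q_0(K)$ measures how much decay is lost. The following facts are known.
\begin{itemize}
\item (Korry) If $K$ is a Euclidean ball, $M$ has fixed points in $L^p$ if and only if $p>\frac d{d-2}$.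
\item For no $K$ are there fixed points in $L^p$ with $p\le\frac d{d-2}$.
\item For generic $K$, namely under a nondegeneracy condition on the fourth moments, $q_0(K)>\frac d{d-2}$.
\end{itemize}
The first two facts are proved below (Lemma~\ref{lem:lower} and \eqref{eq:minG}); the third is not used. They lead to the following question, posed by Zbarsky \cite{Zbarsky}: \emph{if $M$ has fixed points in $L^p$ for all $p>\frac d{d-2}$, must $K$ be a ball?}

Section~\ref{sec:cube} works out the cube, and the computation there suggests the answer yes: a moment of $K$ that differs from that of a ball enters through a harmonic polynomial, which takes both signs. Two difficulties remain. The hypothesis supplies a different fixed point for each $p$, and none at the critical exponent. Also, one needs an argument that sees all moments at once.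

\begin{theorem}\label{thm:main}
Let $d\ge3$ and let $K\subset\mathbb R^d$ be a centrally symmetric convex body satisfying \eqref{eq:normalization}. The following are equivalent.
\begin{enumerate}
\item[(a)] $M$ has fixed points in $L^p$ for all $p>\frac d{d-2}$.
\item[(b)] $q_0(K)=\frac d{d-2}$.
\item[(c)] $K$ is a Euclidean ball.
\end{enumerate}
\end{theorem}

Without the normalization, ``ball'' becomes ``ellipsoid''. Every $K$ that is not an ellipsoid thus has $q_0(K)>\frac d{d-2}$.

Convexity and symmetry play a small part in the proof. Let $D\subset\mathbb R^d$ be bounded and measurable with $|D|>0$, and put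
\[
A^D_\lambda f(x)=\frac1{|D|}\int_Df(x+\lambda y)\,dy,\qquad M_Df=\sup_{\lambda>0}A_\lambda^Df,\qquad
U_D(x)=\int_D|x-y|^{2-d}\,dy .
\]
Fixed points of $M_D$ are defined as for $M$. Call $D$ \emph{isotropic} if $\int_Dy\,dy=0$ and $\int_Dy_iy_j\,dy=\sigma\delta_{ij}$ for some $\sigma>0$. A centrally symmetric $K$ with \eqref{eq:normalization} is isotropic, and $M=M_K$. The central condition of this paper is the \emph{Newtonian inequality}
\begin{equation}\label{eq:newt}
U_D(x)\le|D|\,|x|^{2-d}\qquad\text{for all }x\ne0 .
\end{equation}

\begin{theorem}[Classification of shapes]\label{thm:general}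
Let $D\subset\mathbb R^d$, $d\ge3$, be bounded and measurable with $|D|>0$. The following are equivalent.
\begin{enumerate}
\item[(1)] For every $p>\frac d{d-2}$, $M_D$ has a fixed point in $L^p$.
\item[(2)] $\int_Dy\,dy=0$, and for some (equivalently, every) invertible linear $T$ with $TD$ isotropic, the set $TD$ satisfies \eqref{eq:newt}.
\item[(3)] For some invertible linear $T$, the single function $\min(1,|Tx|^{2-d})$, which lies in $L^p$ for all $p>\frac d{d-2}$, is a fixed point of $M_D$.
\end{enumerate}
If moreover $D$ is open, $D=\operatorname{int}\overline D$, and $\mathbb R^d\setminus\overline D$ is connected, then these conditions hold if and only if $D$ is an ellipsoid centered at $0$. In particular, this covers the interior of any convex body, with no symmetry or centering assumed.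
\end{theorem}

The connectedness of the exterior cannot be dropped: the shell $\{1<|x|<2\}$ satisfies (1)--(3) (Remark~\ref{rem:sharp}).

Finally, the gap $q_0(K)-\frac d{d-2}$ is uniform away from ellipsoids. Let
\[
d_{BM}(K)=\inf\{t:\ E\subset K\subset tE\text{ for some ellipsoid }E\text{ centered at }0\}.
\]

\begin{theorem}[Uniform gap]\label{thm:gap}
For every $d\ge3$ and $\varepsilon>0$ there is $\delta=\delta(d,\varepsilon)>0$ such that every centrally symmetric convex body $K\subset\mathbb R^d$ with $d_{BM}(K)\ge1+\varepsilon$ satisfies $q_0(K)\ge\frac d{d-2}+\delta$.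
\end{theorem}

\paragraph{Plan.} From a fixed point in $L^p$ we make a homogeneous function that obeys the same averaging inequalities, of degree just above $-d/p$ (Lemma~\ref{lem:homog}). As $p\downarrow\frac d{d-2}$ a subsequence of these functions has a limit, homogeneous of degree $2-d$, and at that degree superharmonicity leaves only the multiples of $|x|^{2-d}$. Hence $|x|^{2-d}$ obeys the averaging inequality, which is \eqref{eq:newt} (Proposition~\ref{prop:A}). Now $|D||x|^{2-d}-U_D$ is nonnegative and harmonic near infinity, but it decays faster than such a function may unless it vanishes. If the exterior of $D$ is connected, then $D$ has the exterior potential of a point mass, and an argument of Kuran shows that $D$ is a ball (Proposition~\ref{prop:B}).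

\paragraph{Conventions.} $B_r$ is the open ball of radius $r$ about $0$. Equalities and inequalities between functions in $L^1_{loc}$ hold almost everywhere, unless a statement says ``for all $x$'' or concerns continuous functions. We write $G(x)=|x|^{2-d}$. Both $G$ and its gradient, which is of size $|x|^{1-d}$, are locally integrable. Hence $U_D$ is bounded and $C^1$ on $\mathbb R^d$, with
\begin{equation}\label{eq:gradU}
\nabla U_D(x)=(2-d)\int_D\frac{x-y}{|x-y|^d}\,dy ,
\end{equation}
and $U_D$ is harmonic off $\overline D$. Moreover
\begin{equation}\label{eq:newt-average}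
A^D_\lambda G(x)=\frac1{|D|}\int_D|x+\lambda y|^{2-d}\,dy=\frac{\lambda^{2-d}}{|D|}\,U_D(-x/\lambda) ,
\end{equation}
so \eqref{eq:newt} holds if and only if $A^D_\lambda G(x)\le G(x)$ for all $x\ne0$ and $\lambda>0$.

\section{A case by hand: the cube}\label{sec:cube}

Let $d=3$, $D=[-1,1]^3$ and $G(x)=1/|x|$. We show that $G$ does \emph{not} obey the averaging inequality. Fix $x$ with $|x|=1$ and, for small $\lambda$, expand $G(x+\lambda y)$ in powers of $\lambda$. The odd terms average to zero over the cube. The average of $y_iy_j$ is $\frac13\delta_{ij}$, so the second-order term is $\frac{\lambda^2}6\Delta G(x)=0$. For the fourth-order term, the averages of $y_i^4$ and of $y_i^2y_j^2$ ($i\ne j$) are $\frac15$ and $\frac19$, so the average of $(y\cdot\nabla)^4$ is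
\[
\frac15\sum_i\partial_i^4+\frac69\sum_{i<j}\partial_i^2\partial_j^2
=\frac13\Delta^2-\frac2{15}\sum_i\partial_i^4 .
\]
The first summand on the right annihilates $G$ off $0$. From $\partial_i^4\frac1{|x|}=3\,\frac{35x_i^4-30x_i^2|x|^2+3|x|^4}{|x|^9}$ we get, for $|x|=1$,
\[
A^D_\lambda G(x)-G(x)=-\frac{\lambda^4}{180}\Big(105\sum_ix_i^4-63\Big)+O(\lambda^6).
\]
At $x=(1,0,0)$ the bracket is $42$ and the difference is negative. At $x=\frac1{\sqrt3}(1,1,1)$ it is $-28$, so $A^D_\lambda G(x)-G(x)=\frac7{45}\lambda^4+O(\lambda^6)>0$ for small $\lambda$. Hence $A^D_\lambda G\le G$ fails. Both signs had to occur: the bracket is the restriction to the sphere of $105\big(\sum x_i^4-\frac35|x|^4\big)$, which is harmonic and so has mean zero there.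

Two things are missing. We must see why the behavior of the one function $G$ decides whether $q_0=\frac d{d-2}$; this is Proposition~\ref{prop:A}, which for the cube gives $q_0>3$. And we must treat bodies whose low-order terms vanish. Instead of looking for the first term of the expansion that does not vanish, we shall apply the minimum principle to the whole difference (Proposition~\ref{prop:B}).

\section{Supermean functions}\label{sec:supermean}

Let $D$ be bounded and measurable, $|D|>0$. Call $u\in L^1_{loc}$, $u\ge0$, \emph{$D$-supermean} if $A^D_\lambda u\le u$ a.e. for every $\lambda>0$. When $D$ is clear we write $A_\lambda$ for $A_\lambda^D$. We also use the adjoint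
\[
A_\lambda^*\varphi(x)=\frac1{|D|}\int_D\varphi(x-\lambda y)\,dy,\qquad
\int(A_\lambda u)\varphi=\int u\,A_\lambda^*\varphi\quad(\varphi\in C_c).
\]

For invertible linear $T$, substituting $z=Ty$ gives
\begin{equation}\label{eq:linear}
A^D_\lambda(f\circ T)=(A^{TD}_\lambda f)\circ T .
\end{equation}
So $f\mapsto f\circ T$ maps the fixed points of $M_{TD}$ bijectively to those of $M_D$, and $L^p$ to $L^p$. In particular $q_0(TK)=q_0(K)$.

\begin{lemma}\label{lem:fixed}
Let $0\ne f\in L^p$. Then $M_Df=f$ if and only if $f$ is $D$-supermean. If $f,g$ are $D$-supermean, so is $\min(f,g)$.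
\end{lemma}

\begin{proof}
If $M_Df=f$, then $A_\lambda f\le f$ for every $\lambda$. By H\"older, $|A_\lambda f(x)|\le(\lambda^d|D|)^{-1/p}\|f\|_p\to0$ as $\lambda\to\infty$, so $f=M_Df\ge0$. (Here $p<\infty$ matters.)

Conversely, let $f$ be $D$-supermean. For fixed $x$, the function $\lambda\mapsto A_\lambda f(x)$ is continuous, because dilations act continuously in $L^1_{loc}$. So the supremum may be taken over rational $\lambda$, and the countably many inequalities $A_\lambda f\le f$ give $M_Df\le f$ a.e. If $D\subset B_R$ and $x$ is a Lebesgue point of $f$, then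
\[
|A_\lambda f(x)-f(x)|\le\frac1{\lambda^d|D|}\int_{x+B_{\lambda R}}|f-f(x)|\to0\qquad(\lambda\to0),
\]
so $M_Df\ge f$ a.e. Finally, $A_\lambda\min(f,g)\le\min(A_\lambda f,A_\lambda g)\le\min(f,g)$.
\end{proof}

Nonnegative constants are $D$-supermean. So if $f$ is a fixed point in $L^p$, then $\min(f,1)$ is one in $L^q$ for all $q\in[p,\infty)$.

Next we record what small scales say.

\begin{lemma}\label{lem:infinitesimal}
Let $u$ be $D$-supermean and $b=\frac1{|D|}\int_Dy\,dy$. Then $b\cdot\nabla u\le0$ in the sense of distributions. If $D$ is isotropic, then $\Delta u\le0$ in the sense of distributions.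
\end{lemma}

\begin{proof}
For $0\le\varphi\in C_c^\infty$ we have $\int u\,(A^*_\lambda\varphi-\varphi)=\int(A_\lambda u-u)\varphi\le0$. By Taylor's formula, uniformly in $x$ and with supports in a common compact set for $\lambda\le1$,
\[
A_\lambda^*\varphi-\varphi=-\lambda\,b\cdot\nabla\varphi+\frac{\lambda^2}{2|D|}\sum_{i,j}\Big(\int_Dy_iy_j\,dy\Big)\partial_i\partial_j\varphi+O(\lambda^3).
\]
Dividing by $\lambda$ and letting $\lambda\to0$ gives $-\int u\,b\cdot\nabla\varphi\le0$, the first claim. If $D$ is isotropic, then $b=0$ and the second-order term is $\frac{\sigma\lambda^2}{2|D|}\Delta\varphi$; divide by $\lambda^2$ to get $\int u\,\Delta\varphi\le0$.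
\end{proof}

The following comparison is used twice: for the lower bound on $q_0$, and as the source of rigidity in Section~\ref{sec:rigidity}.

\begin{lemma}[Decay at infinity]\label{lem:decay}
Let $R\ge0$, and let $u\ge0$ be a $C^2$ function on $\{|x|>R\}$ with $\Delta u\le0$ and $u\not\equiv0$. For every $\rho>R$ there is $c>0$ with $u(x)\ge c|x|^{2-d}$ for $|x|\ge\rho$.
\end{lemma}

\begin{proof}
Since $\{|x|>R\}$ is connected, $u>0$ by the strong minimum principle. Let $c=\rho^{d-2}\min_{|x|=\rho}u>0$. For $\delta>0$ the function $u+\delta-c|x|^{2-d}$ is superharmonic on $|x|>\rho$, nonnegative on $|x|=\rho$, and nonnegative for large $|x|$. By the minimum principle it is nonnegative on $|x|\ge\rho$. Let $\delta\to0$.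
\end{proof}

\begin{lemma}\label{lem:lower}
If $D$ is isotropic and $M_D$ has a fixed point in $L^p$, then $p>\frac d{d-2}$.
\end{lemma}

\begin{proof}
Let $f$ be the fixed point. It is nonnegative, and $\Delta f\le0$ by Lemmas~\ref{lem:fixed} and \ref{lem:infinitesimal}. A mollification of $f$ at a small enough scale is a nonzero, nonnegative, smooth superharmonic function in $L^p$. By Lemma~\ref{lem:decay} with $R=0$ and $\rho=1$ it is at least $c|x|^{2-d}$ on $|x|\ge1$, so $\int_1^\infty r^{(2-d)p+d-1}\,dr<\infty$, that is, $p>\frac d{d-2}$.
\end{proof}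

We also need Newton's theorem on spherical shells.

\begin{lemma}[Newton]\label{lem:newton}
For $s>0$ and $|x|\ne s$, the mean of $|x-y|^{2-d}$ over the sphere $|y|=s$ is $\max(|x|,s)^{2-d}$. Consequently a bounded measurable rotation-invariant $D$ satisfies \eqref{eq:newt}, and $U_{B_r}(x)=|B_r|\,|x|^{2-d}$ for $|x|\ge r$.
\end{lemma}

\begin{proof}
If $|x|>s$, then $y\mapsto|x-y|^{2-d}$ is harmonic near $\overline{B_s}$, so its mean is its value $|x|^{2-d}$ at $0$. If $x=0$, the claim is trivial. Let $0<|x|<s$ and fix $y_0$ with $|y_0|=s$. The mean in question is the average of $|x-gy_0|^{2-d}=|g^{-1}x-y_0|^{2-d}$ over all rotations $g$, hence the mean of $|z-y_0|^{2-d}$ over the sphere $|z|=|x|$. By the first case, with the roles exchanged, it is $s^{2-d}$. The consequences follow by integrating over $s$ in polar coordinates, since $\max(|x|,s)^{2-d}\le|x|^{2-d}$ with equality for $s\le|x|$.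
\end{proof}

\section{From fixed points to the Newtonian kernel}\label{sec:compactness}

Fixed points in $L^p$ for different $p$ need have nothing to do with each other, and a sequence of them could spread out or concentrate. We remove this freedom by averaging over dilations.

\begin{lemma}[Homogenization]\label{lem:homog}
Let $0\ne f\in L^p$ be $D$-supermean and $0<a<d/p$. Then there is a $D$-supermean $h$ with $h(tx)=t^{-a}h(x)$ for $t>0$, $x\ne0$, and $\int_{B_1}h=1$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:fixed} we may replace $f$ by $\min(f,1)$, so let $f\le1$. Fix a Borel representative with $0\le f\le1$ and put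
\[
h(x)=\int_0^\infty f(sx)\,s^{a-1}\,ds\in[0,\infty].
\]
The substitution $s\mapsto s/t$ gives $h(tx)=t^{-a}h(x)$. By Tonelli, and since $a<d$,
\[
\int_{B_1}h=\int_0^\infty s^{a-1-d}\int_{B_s}f(y)\,dy\,ds=\frac1{d-a}\int f(y)|y|^{a-d}\,dy>0 .
\]
This is finite. Near $0$ we use $f\le1$ and $a>0$. At infinity we use H\"older: for $p>1$ and $p'=\frac p{p-1}$, the function $|y|^{a-d}\mathbf 1_{|y|>1}$ is in $L^{p'}$ because $(d-a)p'>d$ is the same as $a<d/p$; for $p=1$ it is bounded. By homogeneity $h\in L^1_{loc}$.

For each $s>0$ and a.e.\ $x$, $A_\lambda[f(s\,\cdot)](x)=(A_{s\lambda}f)(sx)\le f(sx)$. By Fubini, for a.e.\ $x$ this holds for a.e.\ $s$. Integrating against $s^{a-1}ds$ and using Tonelli on the left gives $A_\lambda h\le h$ a.e. Divide $h$ by $\int_{B_1}h$.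
\end{proof}

Why does the critical degree matter? For a smooth function $u=r^{-a}g(\theta)$ in polar coordinates $x=r\theta$,
\begin{equation}\label{eq:polar}
\Delta u=r^{-a-2}\big(\Delta_Sg-a(d-2-a)g\big),
\end{equation}
where $\Delta_S$ is the Laplacian of the unit sphere. For $0<a<d-2$ the condition $\Delta u\le0$ leaves room: every $g$ that is sufficiently $C^2$-close to a positive constant is allowed. For $a=d-2$ it says $\Delta_Sg\le0$; as $\Delta_Sg$ has integral zero, $\Delta_Sg=0$ and $g$ is constant. The next proof makes this work for the limit of the functions $h$, which a priori is only a measure. We allow the shape to vary, as Theorem~\ref{thm:gap} requires.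

\begin{proposition}\label{prop:A}
Let $D_n\subset B_R$ be isotropic sets with $\mathbf 1_{D_n}\to\mathbf 1_D$ in $L^1$, where $D\subset B_R$ and $|D|>0$. Let $p_n>\frac d{d-2}$, $p_n\to\frac d{d-2}$, and suppose that $M_{D_n}$ has a fixed point in $L^{p_n}$ for each $n$. Then $D$ satisfies the Newtonian inequality \eqref{eq:newt}.
\end{proposition}

\begin{proof}
\emph{The limit.} We have $d/p_n<d-2$ and $d/p_n\to d-2>0$. Choose $0<a_n<d/p_n$ with $a_n\to d-2$, and let $h_n$ be the $D_n$-supermean function of degree $-a_n$ from Lemmas~\ref{lem:fixed} and \ref{lem:homog}. Since $\int_{B_r}h_n=r^{d-a_n}$ is bounded in $n$ for each $r$, after passing to a subsequence there is a Radon measure $\mu\ge0$ with $\int\psi h_n\,dx\to\int\psi\,d\mu$ for all $\psi\in C_c$. It has the following properties.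

(i) \emph{Mass.} $\mu(\overline{B_1})\ge\limsup\int_{\overline{B_1}}h_n=1$. For $\varepsilon>0$, $\mu(\{0\})\le\mu(B_\varepsilon)\le\liminf\int_{B_\varepsilon}h_n=\varepsilon^2$; hence $\mu(\{0\})=0$.

(ii) \emph{Scaling.} For $\psi\in C_c$ and $t>0$, $\int\psi(x/t)h_n\,dx=t^{d-a_n}\int\psi h_n\,dx$. In the limit, $\mu(tE)=t^2\mu(E)$ for Borel sets $E$.

(iii) \emph{Superharmonicity.} By Lemma~\ref{lem:infinitesimal}, $\int\Delta\varphi\,d\mu=\lim\int h_n\Delta\varphi\,dx\le0$ for $0\le\varphi\in C_c^\infty$. So $\rho:=-\Delta\mu$ is a nonnegative distribution, hence a nonnegative Radon measure.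

(iv) \emph{Averaging.} For $0\le\varphi\in C_c$ we have $\int h_n\,(A^{D_n}_\lambda)^*\varphi\le\int h_n\varphi$. As $|D_n|\to|D|>0$ and
\[
\Big|\int_{D_n}\varphi(x-\lambda y)\,dy-\int_D\varphi(x-\lambda y)\,dy\Big|\le\|\varphi\|_\infty\,\|\mathbf 1_{D_n}-\mathbf 1_D\|_{L^1},
\]
$(A^{D_n}_\lambda)^*\varphi\to(A^D_\lambda)^*\varphi$ uniformly, with supports in a common compact set, on which the integrals of the $h_n$ are bounded. Since $(A^D_\lambda)^*\varphi\in C_c$, we may pass to the limit:
\begin{equation}\label{eq:mu-average}
\int(A^D_\lambda)^*\varphi\,d\mu\le\int\varphi\,d\mu .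
\end{equation}

\emph{Identification: $\mu=c|x|^{2-d}dx$ with $c>0$.} By (i) and (ii), the image of $\mu$ under $x\mapsto|x|$ gives $(0,r]$ the mass $Cr^2$ with $C=\mu(\overline{B_1})>0$, so it is $2Cr\,dr$. Let $0\le\eta\in C_c^\infty((0,\infty))$. Since $\Delta[\eta(|x|)]=\eta''+\frac{d-1}r\eta'$ at $|x|=r$,
\[
\int\eta(|x|)\,d\rho=-2C\int_0^\infty(r\eta''+(d-1)\eta')\,dr=-2C(d-2)\int_0^\infty\eta'\,dr=0 .
\]
We integrated by parts, using that $\eta$ vanishes near $0$ and $\infty$. As $\rho\ge0$ and $\eta$ can be chosen positive on any given compact subinterval of $(0,\infty)$, $\rho=0$ on $\mathbb R^d\setminus\{0\}$.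

So $\mu$ is a harmonic distribution on $\mathbb R^d\setminus\{0\}$. By Weyl's lemma $\mu=v\,dx$ there, with $v\ge0$ harmonic, and by (ii) $v$ is homogeneous of degree $2-d$. By \eqref{eq:polar} with $a=d-2$, the restriction of $v$ to the unit sphere satisfies $\Delta_Sv=0$, so it is constant, and $v=c|x|^{2-d}$. Since $\mu\ne0$ and $\mu(\{0\})=0$, we have $c>0$ and $\mu=c|x|^{2-d}dx$ on $\mathbb R^d$.

\emph{Conclusion.} Inserting this in \eqref{eq:mu-average} gives $\int(A_\lambda^DG)\varphi\le\int G\varphi$ for all $0\le\varphi\in C_c$, so $A^D_\lambda G\le G$ a.e. By \eqref{eq:newt-average}, $A_\lambda^DG$ is continuous, and so is $G$ off $0$; the inequality thus holds for all $x\ne0$ and all $\lambda>0$. This is \eqref{eq:newt}.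
\end{proof}

Isotropy of the $D_n$ entered only in (iii). For shapes with barycenter $0$ in another position, small averages would test a different second-order operator, and $G$ would be replaced by its fundamental solution.

\section{Rigidity of the Newtonian inequality}\label{sec:rigidity}

\begin{proposition}\label{prop:B}
Let $D$ be a bounded nonempty open set with $D=\operatorname{int}\overline D$ and $\Omega:=\mathbb R^d\setminus\overline D$ connected. If $D$ satisfies \eqref{eq:newt}, then $D$ is a ball centered at $0$.
\end{proposition}

\begin{proof}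
\emph{Step 1: equality outside $D$.} Let $D\subset B_R$ and $w(x)=|D|\,|x|^{2-d}-U_D(x)$. On $\{|x|>R\}$ the function $w$ is harmonic, and $w\ge0$ by \eqref{eq:newt}. The two potentials have the same total mass, so their leading terms cancel: by the mean value theorem,
\[
w(x)=\int_D\big(|x|^{2-d}-|x-y|^{2-d}\big)\,dy=O(|x|^{1-d})\qquad(|x|\to\infty).
\]
By Lemma~\ref{lem:decay}, if $w\not\equiv0$ on $\{|x|>R\}$, then $w\ge c|x|^{2-d}$ for $|x|\ge2R$ with some $c>0$, which contradicts this decay. So $w=0$ on $\{|x|>R\}$. Now $\Omega$ is open and connected, hence so is $\Omega\setminus\{0\}$, as $d\ge2$. It contains $\{|x|>R\}$, and $w$ is harmonic, hence real-analytic, on it. Therefore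
\begin{equation}\label{eq:equality}
U_D(x)=|D|\,|x|^{2-d}\qquad\text{on }\Omega\setminus\{0\}.
\end{equation}
If $0\in\overline\Omega$, letting $x\to0$ in $\Omega\setminus\{0\}$ would contradict the boundedness of $U_D$. So $0\notin\overline\Omega$. Since $\mathbb R^d\setminus\overline\Omega=\operatorname{int}\overline D=D$, we get $0\in D$.

\emph{Step 2: Kuran's argument.} Let $x_0$ be a point of the closed set $\mathbb R^d\setminus D=\overline\Omega$ nearest to $0$. Put $r=|x_0|>0$ and $B=B_r\subset D$. We look for a function with integral zero over both $D$ and $B$ that is bounded below by a positive constant off $B$. The identity \eqref{eq:equality} provides such integrals: as $U_D$ is $C^1$ and $x_0\in\overline\Omega$, $x_0\ne0$, both \eqref{eq:equality} and its gradient extend by continuity to $x_0$, and by \eqref{eq:gradU}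
\begin{equation}\label{eq:touch}
\int_D|x_0-y|^{2-d}\,dy=|D|\,r^{2-d},\qquad \int_D\frac{x_0-y}{|x_0-y|^d}\,dy=|D|\,r^{-d}x_0 .
\end{equation}
With $z=y-x_0$ we have $|y|^2-r^2=|z|^2+2x_0\cdot z$, so the combination
\[
\frac{|y|^2-r^2}{|y-x_0|^d}=|z|^{2-d}+\frac{2x_0\cdot z}{|z|^d}
\]
of the two integrands is integrable over $D$, and its sign tells whether $y$ lies inside or outside $B$. (In $B$ it is, up to a constant factor, the negative of the Poisson kernel of $B$ with pole $x_0$.) Put
\[
k(y)=1+r^{d-2}\,\frac{|y|^2-r^2}{|y-x_0|^d}.
\]
By \eqref{eq:touch},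
\[
\int_Dk=|D|+r^{d-2}\big(|D|r^{2-d}-2|D|r^{-d}|x_0|^2\big)=|D|-|D|=0 .
\]
By Lemma~\ref{lem:newton}, $U_B=|B|\,|x|^{2-d}$ off $B$. As $U_B$ is $C^1$, \eqref{eq:touch} holds with $B$ in place of $D$, and so $\int_Bk=0$ as well. Hence $\int_{D\setminus B}k=0$. But $k\ge1$ on $D\setminus B$, because $|y|\ge r$ there. So $|D\setminus B|=0$. The open set $D\setminus\overline B$ is null, hence empty, and $B\subset D\subset\overline B$. Therefore $D=\operatorname{int}\overline D=\operatorname{int}\overline B=B$.
\end{proof}

\begin{remark}\label{rem:sharp}
Neither topological hypothesis can be dropped. The shell $D=\{1<|x|<2\}$ satisfies $D=\operatorname{int}\overline D$, and it satisfies \eqref{eq:newt} by Lemma~\ref{lem:newton}; its exterior is disconnected. Here the point of $\mathbb R^d\setminus D$ nearest to $0$ is $0$ itself, and Step~1 does not carry the equality from infinity into the hole. Since the shell is isotropic, (1)--(3) of Theorem~\ref{thm:general} hold for it although it is not an ellipsoid. The open set $B_1\setminus\{0\}$ satisfies \eqref{eq:newt} and has connected exterior $\{|x|>1\}$, but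 it is not a ball; it differs from $\operatorname{int}\overline{B_1\setminus\{0\}}=B_1$.
\end{remark}

\section{Proofs of the theorems}

Two facts are used repeatedly. First, if $D$ satisfies \eqref{eq:newt}, then
\begin{equation}\label{eq:minG}
\min(1,|x|^{2-d})\ \text{ is a fixed point of }M_D\text{ and lies in }L^p\text{ for all }p>\tfrac d{d-2}.
\end{equation}
Indeed, $G$ is $D$-supermean by \eqref{eq:newt-average}, hence so is $\min(1,G)$, and Lemma~\ref{lem:fixed} applies; the integrability is immediate in polar coordinates.

Second, let $K$ be any convex body. Its boundary is null, so $M_K=M_{\operatorname{int}K}$ and $U_K=U_{\operatorname{int}K}$. The open set $\operatorname{int}K$ has closure $K$, hence equals the interior of its closure. Its exterior $\mathbb R^d\setminus K$ is connected: fix $o\in\operatorname{int}K$; a ray from $o$ never re-enters $K$ after leaving it, so every point outside $K$ can be moved along its ray from $o$, without meeting $K$, to a fixed large sphere about $o$ or from outside that sphere back to it. Thus $\operatorname{int}K$ satisfies the topological hypotheses of Proposition~\ref{prop:B}.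

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(a)$\Rightarrow$(b): $q_0(K)\le\frac d{d-2}$ by (a), and $q_0(K)\ge\frac d{d-2}$ by Lemma~\ref{lem:lower}.

(b)$\Rightarrow$(c): There are $p_n\to\frac d{d-2}$ such that $M$ has a fixed point in $L^{p_n}$, and $p_n>\frac d{d-2}$ by Lemma~\ref{lem:lower}. As $K$ is isotropic, Proposition~\ref{prop:A} with $D_n=D=K$ gives \eqref{eq:newt} for $K$, hence for $\operatorname{int}K$. By Proposition~\ref{prop:B}, $\operatorname{int}K$ is a ball centered at $0$, and $K$ is its closure.

(c)$\Rightarrow$(a): This is Korry's theorem. It also follows from \eqref{eq:minG}: by symmetry $K$ is centered at $0$, so it satisfies \eqref{eq:newt} by Lemma~\ref{lem:newton}.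
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
\emph{The choice of $T$ in (2).} Let $\int_Dy\,dy=0$. The matrix $\Sigma=\int_Dyy^{\mathsf T}dy$ is positive definite since $|D|>0$, and $\int_{TD}zz^{\mathsf T}dz=|\det T|\,T\Sigma T^{\mathsf T}$, so $TD$ is isotropic for $T=\Sigma^{-1/2}$. If $TD$ and $T'D$ are isotropic and $S=T'T^{-1}$, the same formula, applied to $TD$ and $S$, shows that $SS^{\mathsf T}$ is a multiple of the identity, so $S=sQ$ with $s>0$ and $Q$ orthogonal. Condition \eqref{eq:newt} is invariant under such $S$, since $U_{SE}(Sx)=s^2U_E(x)$ and $|SE|\,|Sx|^{2-d}=s^2|E|\,|x|^{2-d}$. So ``some'' and ``every'' mean the same in (2).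

(1)$\Rightarrow$(2): First we show that $b=\frac1{|D|}\int_Dy\,dy$ is zero. Let $f$ be a fixed point in $L^p$ for some $p$. By Lemmas~\ref{lem:fixed} and \ref{lem:infinitesimal}, $f\ge0$ and $b\cdot\nabla f\le0$. Suppose $b\ne0$. Every mollification $g$ of $f$ by a nonnegative kernel is smooth and nonnegative, lies in $L^p$, and is nonincreasing in the direction $b$. By Fubini, on almost every line parallel to $b$ it is $p$-integrable. A nonnegative nonincreasing function that is positive at some point is bounded below by a positive constant on a half-line, so it is not $p$-integrable; hence $g=0$ on almost every such line. So every such $g$ vanishes and $f=0$, a contradiction.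

Thus $b=0$. Choose $T$ with $TD$ isotropic. By \eqref{eq:linear}, $M_{TD}$ has fixed points in $L^p$ for all $p>\frac d{d-2}$. Proposition~\ref{prop:A}, applied with every set of the sequence and the limit equal to $TD$, gives \eqref{eq:newt} for $TD$.

(2)$\Rightarrow$(3): By \eqref{eq:minG}, $\min(1,G)$ is a fixed point of $M_{TD}$. By \eqref{eq:linear}, $\min(1,|Tx|^{2-d})$ is one of $M_D$, and it lies in the same $L^p$ spaces.

(3)$\Rightarrow$(1) is immediate.

\emph{Last statement.} Let $D$ be open with $D=\operatorname{int}\overline D$ and $\mathbb R^d\setminus\overline D$ connected. A linear homeomorphism $T$ preserves these properties. So (2) and Proposition~\ref{prop:B} show that $TD$ is a ball centered at $0$, and $D$ is an ellipsoid centered at $0$. Conversely, if $D$ is such an ellipsoid, then $\int_Dy\,dy=0$, and some $TD$ is a ball centered at $0$, which is isotropic and satisfies \eqref{eq:newt} by Lemma~\ref{lem:newton}; this is (2). Interiors of convex bodies satisfy the hypotheses, as shown above.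
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:gap}]
The idea is to pass to a limit shape, which Propositions~\ref{prop:A} and \ref{prop:B} show to be a ball. Suppose that for some $d$ and $\varepsilon$ no $\delta$ works. Then there are centrally symmetric convex bodies $K_n$ with $d_{BM}(K_n)\ge1+\varepsilon$ and fixed points of $M_{K_n}$ in $L^{p_n}$ with $p_n<\frac d{d-2}+\frac1n$. Each $K_n$ has an isotropic linear image, so $p_n>\frac d{d-2}$ by \eqref{eq:linear} and Lemma~\ref{lem:lower}. Both the existence of fixed points in $L^{p_n}$ and $d_{BM}$ are invariant under linear maps. By John's theorem for symmetric bodies we may thus assume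
\[
\overline{B_1}\subset K_n\subset\sqrt d\,\overline{B_1}.
\]
By Blaschke's selection theorem a subsequence converges in the Hausdorff metric to a centrally symmetric convex body $K'\supset\overline{B_1}$. Let $\eta_n\ge0$, $\eta_n\to0$, be such that $K_n\subset K'+\eta_n\overline{B_1}$ and $K'\subset K_n+\eta_n\overline{B_1}$. As $\overline{B_1}$ lies in both bodies and they are convex,
\begin{equation}\label{eq:sandwich}
(1+\eta_n)^{-1}K'\subset K_n\subset(1+\eta_n)K' .
\end{equation}
So $|K_n\triangle K'|\to0$, and $\Sigma_n=\int_{K_n}xx^{\mathsf T}dx$ converges to the positive definite matrix $\Sigma=\int_{K'}xx^{\mathsf T}dx$. Put $D_n=\Sigma_n^{-1/2}K_n$ and $D=\Sigma^{-1/2}K'$. These are isotropic.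

We transfer \eqref{eq:sandwich} to $D_n$ and $D$. Let $L_n=\Sigma_n^{-1/2}\Sigma^{1/2}$, so that $L_n\to I$, and \eqref{eq:sandwich} reads $(1+\eta_n)^{-1}L_nD\subset D_n\subset(1+\eta_n)L_nD$. If $\overline{B_\rho}\subset D\subset\overline{B_{R'}}$ with $\rho>0$, then
\[
L_nD\subset D+\|L_n-I\|R'\,\overline{B_1}\subset\big(1+\|L_n-I\|R'/\rho\big)D ,
\]
and likewise $L_n^{-1}D\subset\big(1+\|L_n^{-1}-I\|R'/\rho\big)D$, which bounds $L_nD$ from below. Hence there are $\tau_n\to0$ with
\begin{equation}\label{eq:sandwich2}
(1+\tau_n)^{-1}D\subset D_n\subset(1+\tau_n)D .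
\end{equation}
In particular all $D_n$ and $D$ lie in one ball, and $\mathbf 1_{D_n}\to\mathbf 1_D$ in $L^1$. By \eqref{eq:linear}, $M_{D_n}$ has a fixed point in $L^{p_n}$. So $D$ satisfies \eqref{eq:newt} by Proposition~\ref{prop:A}, and by Proposition~\ref{prop:B}, applied to $\operatorname{int}D$, $D$ is a closed ball centered at $0$. Now \eqref{eq:sandwich2} gives $d_{BM}(K_n)=d_{BM}(D_n)\le(1+\tau_n)^2\to1$, contradicting $d_{BM}(K_n)\ge1+\varepsilon$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Zbarsky} Samuel Zbarsky, \emph{Lower bounds and fixed points for the centered Hardy--Littlewood maximal operator}, arXiv:1908.08487 (2019).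
\end{thebibliography}

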